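\title{Circle graphs have logarithmic local complexity}

\begin{abstract}
Circle graphs are the intersection graphs of chords of a circle. We show that they admit a proof labeling scheme with certificates of $O(\log n)$ bits and that $\Omega(\log n)$ bits are necessary, which answers a question of Defrain, Esperet, Lagoutte, Morin and Raymond. The certificates contain a chord diagram and the distances to a root, and the diagram is verified one distance layer at a time. The main device is a single number placed in each arc left free by the earlier layers; it lets two vertices that cannot communicate separate the chords that each of them sees.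
\end{abstract}

\section{Introduction}\label{sec:intro}

Local certification measures how much information must be placed on the vertices of a graph so that a global property can be checked by purely local tests. We consider connected graphs $G$ on $n$ vertices whose vertices carry distinct identifiers; each identifier $\mathrm{id}(v)$ is an integer in $\{1,\dots,n^{c}\}$ for some constant $c$, so it has $O(\log n)$ bits. A \emph{prover} assigns a bit string, the \emph{certificate}, to each vertex. Each vertex then runs a verification algorithm whose only input is its own identifier, its own certificate and the certificates of its neighbors, and it accepts or rejects. Such a scheme is a \emph{proof labeling scheme} for a graph class $\mathcal C$ if it has the following two properties.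
\begin{itemize}
\item \emph{Completeness:} if $G\in\mathcal C$, then under some assignment of certificates all vertices accept.
\item \emph{Soundness:} if $G\notin\mathcal C$, then under every assignment of certificates some vertex rejects.
\end{itemize}
The \emph{complexity} of the scheme is the maximum number of bits of a certificate, as a function of $n$, and $\mathcal C$ has \emph{local complexity} $f(n)$ if it admits a scheme of complexity $f(n)$. We regard the certificates of the neighbors as a multiset, with one entry for each neighbor. This costs nothing: if each certificate also contains a copy of the identifier, which its holder checks, then no two certificates are equal when all vertices accept.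

A \emph{chord diagram representing $G$} assigns a chord of a circle to each vertex of $G$ so that two vertices are adjacent if and only if their chords intersect. A \emph{circle graph} is a graph represented by some chord diagram. Circle graphs form a subclass of segment graphs (intersection graphs of line segments in the plane) and of string graphs. A closely related class is that of permutation graphs, the intersection graphs of segments joining two parallel lines: the chords that cross one fixed chord run between the two arcs that it cuts off, so they form a diagram of exactly this kind. Permutation graphs are known to have local complexity $O(\log n)$. The following question was posed in \cite{DELMR}.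

\medskip
\noindent\textbf{Problem.} \emph{Does the class of circle graphs admit a proof labeling scheme with certificates of $O(\log n)$ bits?}
\medskip

Only the cyclic order of the $2n$ endpoints of a diagram matters, so one chord is described by two integers below $2n$. The whole diagram takes $O(n\log n)$ bits, and this many bits suffice. Give each vertex a copy of its identifier and the list of all pairs (identifier, chord); each vertex checks that its neighbors hold the same list and that their identifiers are exactly those of the chords that cross its own. To reach $O(\log n)$ bits one would like to give each vertex only its own chord. A vertex can then check that every neighbor crosses it, but this test alone accepts every graph: number the vertices $1,\dots,n$ and let the $i$-th chord join positions $i$ and $n+i$, so that all chords cross. The difficulty lies entirely in the non-edges. Two nonadjacent vertices may be far apart in $G$, and the scheme must still detect that their chords cross. We show that a constant number of further integers per vertex is enough. The scheme organizes the vertices by their distance to one vertex, the \emph{root}.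

\begin{theorem}\label{thm:upper}
Circle graphs admit a proof labeling scheme with certificates of $O(\log n)$ bits. Moreover, the certificates contain a chord diagram; any chord diagram representing $G$, with any vertex chosen as root, can be used by the prover; and if all vertices accept, the diagram written in the certificates represents $G$ exactly.
\end{theorem}

\begin{theorem}\label{thm:lower}
For each $n\ge 7$, every proof labeling scheme for circle graphs uses certificates of at least $\frac12\log_2\frac{n-2}{5}-1$ bits on some $n$-vertex circle graph. This holds for every range of identifiers, and even if $n$ is known to all vertices. Hence the local complexity of circle graphs is $\Theta(\log n)$.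
\end{theorem}

Section~\ref{sec:layers} describes how each distance layer sits in the diagram formed by the earlier ones. Section~\ref{sec:markers} introduces the main idea on five chords, and Section~\ref{sec:scheme} defines the scheme. Sections~\ref{sec:complete} and~\ref{sec:sound} prove completeness and soundness, and Section~\ref{sec:lower} proves Theorem~\ref{thm:lower}.

\section{Layers and arcs of a chord diagram}\label{sec:layers}

\subsection*{Diagrams on a line}
We may assume that the $2n$ endpoints of a diagram are distinct. Indeed, suppose that chords $c_1,\dots,c_t$ share an endpoint $P$, listed in the clockwise order, starting from $P$, of their other endpoints $Q_1,\dots,Q_t$ (ties are broken arbitrarily). Replace $P$ by points $P_1,\dots,P_t$ in clockwise order, so close to $P$ that no other endpoint lies among them. If $i<j$ and $Q_i\neq Q_j$, the cyclic order is $P_i,P_j,Q_i,Q_j$, so $c_i$ and $c_j$ cross. If $Q_i=Q_j$, the two chords still share this endpoint and cross once it is treated in its turn. All other intersections are unchanged.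

Two chords with four distinct endpoints intersect if and only if their endpoints alternate on the circle. Cut the circle open. A \emph{chord} is now a pair $a<b$ of reals, and two chords $(a,b)$, $(a',b')$ \emph{cross} if $a<a'<b<b'$ or $a'<a<b'<b$. A graph is a circle graph if and only if one can assign chords $(a(v),b(v))$ with distinct endpoints to its vertices so that adjacency is crossing. We use two immediate facts. If two chords cross, each has exactly one endpoint strictly between the endpoints of the other; the converse holds when the four endpoints are distinct. And if $v$ and $w$ cross, then $a(w)<b(v)$.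

Given a diagram and a root $r$, number the endpoints $0,1,\dots,2n-1$ clockwise, starting at an endpoint of $r$. Thus $a(r)=0$ and all other endpoints are positive integers. This is the form in which the certificates contain the diagram.

\subsection*{Layers, points, arcs}
Let $d(v)$ be the distance from $v$ to $r$, which is finite because $G$ is connected. Let $L_k$ be the set of vertices at distance $k$, let $A_k=L_0\cup\dots\cup L_k$, and let $K=\max d$. The \emph{points} of a vertex $v\neq r$ are $a(v)$, its \emph{opening}, and $b(v)$, its \emph{closing}; the only point of $r$ is $b(r)$. The vertex to which a point belongs is its \emph{owner}. Let $E_k$ be the set of points of the vertices of $A_k$. A \emph{level-$k$ arc} is a connected component $J=(p,q)$ of $(0,\infty)\setminus E_k$; the values $p=0$ and $q=\infty$ occur and are not points. A vertex $v$ \emph{covers} a point $e$ if $a(v)<e<b(v)$.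

We think of the layers as inserted one after the other. The next lemma is the reason for cutting the circle at an endpoint of the root: everything that a new chord covers belongs to its own neighbors. In the rest of this section and in Section~\ref{sec:markers}, $G$ is a connected circle graph with a diagram numbered as above.

\begin{lemma}\label{lem:cover}
Let $v\in L_{k+1}$. The points of $E_k$ covered by $v$ have pairwise distinct owners, and these owners are exactly the neighbors of $v$ in $L_k$.
\end{lemma}

\begin{proof}
Let $I=(a(v),b(v))$. A vertex $u\in A_k$ with exactly one endpoint in $I$ crosses $v$, so it is adjacent to $v$, and then $d(u)\ge k$ gives $u\in L_k$. Conversely, each neighbor of $v$ in $L_k$ has exactly one endpoint in $I$, and this endpoint is a point because $0\notin I$. It remains to exclude a vertex $u\in A_k$ with both endpoints in $I$. Call such a chord nested in $v$. The root is not nested in $v$, so a shortest path from $u$ to $r$ has a first vertex $u'$ that is not nested in $v$, and $d(u')\le k-1$. The chord $u'$ crosses its predecessor on the path, which is nested in $v$, so $u'$ has an endpoint in $I$, and only one. Then $u'$ is adjacent to $v$,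 which contradicts $d(v)=k+1$.
\end{proof}

In particular, every $v\in L_{k+1}$ covers at least one point of $E_k$. Let $f(v)$ be the smallest and $g(v)$ the largest such point. For a level-$k$ arc $J=(p,q)$ put
\[
C_J=\{v\in L_{k+1}: g(v)=p\},\qquad O_J=\{w\in L_{k+1}: f(w)=q\}.
\]
By the \emph{closings of $C_J$} and the \emph{openings of $O_J$} we mean the numbers $b(v)$, $v\in C_J$, and $a(w)$, $w\in O_J$.

\begin{lemma}\label{lem:arc}
Let $J=(p,q)$ be a level-$k$ arc.
\begin{itemize}
\item[(a)] The points of vertices of $L_{k+1}$ in $J$ are the closings of $C_J$ and the openings of $O_J$.
\item[(b)] If $C_J\ne\emptyset$, the owner of $p$ lies in $L_k$ and is adjacent to all of $C_J$. If $O_J\neq\emptyset$, the owner of $q$ lies in $L_k$ and is adjacent to all of $O_J$.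
\item[(c)] Vertices $v\in C_J$ and $w\in O_J$ are adjacent if and only if $a(w)<b(v)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $v\in L_{k+1}$, the point $g(v)$ is the largest point of $E_k$ below $b(v)$, and $b(v)\notin E_k$. So $b(v)$ lies in the arc with left end $g(v)$. In the same way $a(v)$ lies in the arc with right end $f(v)$. (b) Each $v\in C_J$ covers $p$ and each $w\in O_J$ covers $q$; apply Lemma~\ref{lem:cover}. (c) If $a(w)<b(v)$, then $a(v)<p<a(w)<b(v)<q<b(w)$ and the chords cross. If $a(w)>b(v)$, they are disjoint.
\end{proof}

So two crossing chords $v,w\in L_{k+1}$ with $a(v)<a(w)<b(v)<b(w)$ are of one of two kinds. If some point of $E_k$ lies in $(a(w),b(v))$, both chords cover it, and its owner is a common neighbor that sees both certificates; a counting test will handle this kind. Otherwise $a(w)$ and $b(v)$ lie in one level-$k$ arc $J=(p,q)$. The owner of $p$ sees $v$ and the owner of $q$ sees $w$, but these two owners need not be adjacent or even close in $G$. This second kind is the heart of the problem.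

\section{Markers}\label{sec:markers}

\subsection*{Five chords}
Let $G$ be the path $v\,u_1\,r\,u_2\,w$ with the diagram
\[
r=(0,3),\quad u_1=(2,5),\quad u_2=(1,8),\quad v=(4,6),\quad w=(7,9),
\]
shown on the left of Figure~\ref{fig:five}. Here $L_1=\{u_1,u_2\}$, $L_2=\{v,w\}$ and $E_1=\{1,2,3,5,8\}$. For the level-$1$ arc $J=(5,8)$ we have $C_J=\{v\}$ and $O_J=\{w\}$. A dishonest prover may instead write $v=(4,7)$ and $w=(6,9)$, as on the right of the figure. Every edge of the path is still a crossing, but now the nonadjacent vertices $v$ and $w$ cross, and no vertex sees both of them.

\begin{figure}[ht]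
\centering
\begin{tikzpicture}[scale=0.55]
\draw (-0.3,0)--(9.5,0);
\draw[line width=2pt] (5,0)--(8,0);
\foreach \x in {0,...,9} \node[below] at (\x,0) {\scriptsize $\x$};
\draw (0,0) arc (180:0:1.5); \node[above left] at (0.55,0.95) {$r$};
\draw (2,0) arc (180:0:1.5); \node[above] at (3.5,1.5) {$u_1$};
\draw (1,0) arc (180:0:3.5); \node[above] at (4.5,3.5) {$u_2$};
\draw (4,0) arc (180:0:1); \node[above] at (5.4,0.9) {$v$};
\draw (7,0) arc (180:0:1); \node[above right] at (8.5,0.75) {$w$};
\draw[dashed] (6.5,0)--(6.5,1.5) node[above] {$z$};
\begin{scope}[xshift=11.5cm]
\draw (-0.3,0)--(9.5,0);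
\draw[line width=2pt] (5,0)--(8,0);
\foreach \x in {0,...,9} \node[below] at (\x,0) {\scriptsize $\x$};
\draw (0,0) arc (180:0:1.5); \node[above left] at (0.55,0.95) {$r$};
\draw (2,0) arc (180:0:1.5); \node[above] at (3.5,1.5) {$u_1$};
\draw (1,0) arc (180:0:3.5); \node[above] at (4.5,3.5) {$u_2$};
\draw (4,0) arc (180:0:1.5); \node[above] at (5.5,1.5) {$v$};
\draw (6,0) arc (180:0:1.5); \node[above right] at (8.45,0.95) {$w$};
\end{scope}
\end{tikzpicture}
\caption{Two chord diagrams, cut open at an endpoint of $r$; each chord is drawn as a half-circle. Left: the path $v\,u_1\,r\,u_2\,w$. The number $z=6.5$ separates the end of $v$ from the start of $w$ inside the interval $(5,8)$, drawn thick. Right: $v$ and $w$ cross, the diagram represents the $5$-cycle, and no such number exists.}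
\label{fig:five}
\end{figure}

One number detects the fraud. Let $u_1$, the owner of $5$, store a number $\rho(5)$, and let $u_2$, the owner of $8$, store a number $\lambda(8)$. The root sees both and checks $\rho(5)=\lambda(8)$. Then $u_1$ checks $b(v)<\rho(5)$ and $u_2$ checks $\lambda(8)<a(w)$. In the true diagram the value $6.5$ passes; in the false one the common value would have to exceed $7$ and be less than $6$.

Two complications appear at once. First, add the edge $vw$. The graph is the $5$-cycle, the right-hand diagram represents it, and the two inequalities must be switched off. This is possible because $v$ and $w$ now see each other: they report to $u_1$ and $u_2$ that they are joined across $J$, and they compare their positions directly.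

Second, return to the path and add a third layer, with a neighbor $v'$ of $v$ that closes in the level-$2$ arc $(6,7)$ and a neighbor $w'$ of $w$ that opens in it. Now $v$ and $w$ need a common number in $(6,7)$, and no vertex sees both of them. The only equality available is the one already established: $u_1$ checks $\rho(6)=\rho(5)$, the root checks $\rho(5)=\lambda(8)$, and $u_2$ checks $\lambda(8)=\lambda(7)$. So the arc $(6,7)$ uses the same number as the arc $(5,8)$, and this number must also separate $b(v')$ from $a(w')$. The number is therefore determined by the deepest layer and has to be defined from the last layer upward. In the $5$-cycle no inheritance is needed: the owners $w$ and $v$ of the ends of $(6,7)$ are adjacent and can agree on a new number.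

\subsection*{The definition}
A level-$k$ arc $J$ is \emph{mixed} if some opening of $O_J$ is smaller than some closing of $C_J$. If $k<K$ and $J=(p,q)$ is not mixed, the \emph{heir} of $J$ is the interval $J'$ from the largest closing of $C_J$ (or $p$ if $C_J=\emptyset$) to the smallest opening of $O_J$ (or $q$ if $O_J=\emptyset$). All closings of $C_J$ lie below all openings of $O_J$, so Lemma~\ref{lem:arc}(a) shows that $J'$ is a level-$(k+1)$ arc contained in $J$.

The \emph{marker} $z(J)$ of a level-$k$ arc $J=(p,q)$ is defined by descending induction on $k$:
\[
z(J)=\begin{cases} p+\frac12 & \text{if } k=K \text{ or } J \text{ is mixed},\\ z(J') & \text{if } k<K,\ J \text{ is not mixed and } J' \text{ is its heir.}\end{cases}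
\]
Since $p$ is an integer and $q\ge p+1$, induction gives $z(J)\in J\cap(\mathbb Z+\frac12)$ and $z(J)<2n$. If an interval is an arc at levels $k$ and $k+1$, it is its own heir, so the notation $z(J)$ is unambiguous. Arcs of one level are disjoint, so the marker also serves as a name of $J$ among the arcs of its level.

For a point $x$ with owner in $L_k$, let $\lambda(x)$ and $\rho(x)$ be the markers of the level-$k$ arcs immediately to the left and to the right of $x$. The owner needs no marker of a deeper level: by Lemma~\ref{lem:cover}, only chords of $L_{k+1}$ among the later layers can cover $x$, so from level $k+1$ on the owner of $x$ has nothing to separate. This is why a constant number of markers per vertex suffices.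

\section{The scheme}\label{sec:scheme}

\subsection*{What remains to be certified in a mixed arc}
Let $J=(p,q)$ be a mixed level-$k$ arc. The owner of $p$ sees the closings of $C_J$ and the owner of $q$ sees the openings of $O_J$; nobody sees how the two sequences interleave. By Lemma~\ref{lem:arc}(c), however, $v\in C_J$ sees the openings below $b(v)$, and $w\in O_J$ sees the closings above $a(w)$. Two things have to be verified.

The first is that $v$ is adjacent to \emph{every} $w\in O_J$ with $a(w)<b(v)$. For this the owner of $q$ certifies the sorted list of openings, by marking the first one and letting each point to the next; $v$ checks that it sees an initial segment of the list whose successor lies beyond $b(v)$. A vertex $v'\in C_J$ that sees no opening cannot run this test, so the other vertices of $C_J$ pass the smallest opening on to the owner of $p$.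

The second is that consecutive points $s<t$ of $L_{k+1}$ in $J$ satisfy $\rho(s)=\lambda(t)$, although their owners may be nonadjacent. If $s$ is a closing and $b(v')$ is the next closing, then $v'$ sees $t$ (or owns it) and copies $\lambda(t)$ into a field $\tau(v')$, which the owner of $p$ compares with $\rho(s)$. A field $\sigma$ plays the mirror role for openings.

\subsection*{Certificates}
Let $G$ be a circle graph with a numbered diagram and root $r$. Every vertex $v$ stores $\mathrm{id}(r)$, called the root field, and $d(v)$. The root stores $b(r)$, $\lambda(b(r))$, $\rho(b(r))$. A vertex $v\in L_{k+1}$, $k\ge0$, stores the following fields; ``point of $L_{k+1}$'' means a point with owner in $L_{k+1}$.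
\begin{itemize}
\item[(F1)] $a(v)$, $b(v)$, and the values of $\lambda$ and $\rho$ at both points.
\item[(F2)] $f(v)$, $g(v)$, and $\zeta_a(v)=\lambda(f(v))$, $\zeta_b(v)=\rho(g(v))$, the markers of the level-$k$ arcs that contain $a(v)$ and $b(v)$.
\item[(F3)] $\alpha(v)$, the number of neighbors of $v$ in $L_{k+1}$ that cover $f(v)$.
\item[(F4)] For the arc $J=(p,q)$ with $v\in O_J$: the bit $\mathrm{first}(v)$, equal to $1$ if and only if $a(v)$ is the smallest opening of $O_J$; the bit $\mathrm{linked}(v)$, equal to $1$ if and only if some closing of $C_J$ exceeds $a(v)$; the next opening $\mathrm{next}(v)$ of $O_J$ after $a(v)$, or $q$ if there is none; and $\sigma(v)=\rho(x)$, where $x$ is the largest point of $L_{k+1}$ in $[a(v),\mathrm{next}(v))$.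
\item[(F5)] For the arc $J=(p,q)$ with $v\in C_J$: the smallest opening $\mathrm{low}(v)$ of $O_J$ below $b(v)$, or the symbol $\bot$ if there is none; the previous closing $\mathrm{prev}(v)$ of $C_J$ before $b(v)$, or $p$ if there is none; and $\tau(v)=\lambda(y)$, where $y$ is the smallest point of $L_{k+1}$ in $(\mathrm{prev}(v),b(v)]$.
\end{itemize}
We call these the \emph{honest certificates}. The number of fields is constant. Apart from $\mathrm{id}(r)\le n^c$, each field is $\bot$ or an integer or half-integer between $0$ and $2n$. So the certificates have $O(\log n)$ bits.

\subsection*{Verification}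
For the verifier the fields are only claims. A vertex rejects if its certificate or that of a neighbor does not have the format above, or if one of the following checks fails. The chord of a vertex with $d=0$ is $(0,b)$ and its only point is $b$. When $x$ is a point of a named vertex, $\lambda(x)$ and $\rho(x)$ are read from the certificate of that vertex. We write $N(v)$ for the set of neighbors of $v$.

\medskip
\noindent\textbf{(D) Distances}, at every $v$. All neighbors have the same root field as $v$, and $|d(u)-d(v)|\le1$ for $u\in N(v)$. If $d(v)=0$, then $\mathrm{id}(v)$ equals the root field. If $d(v)>0$, some neighbor $u$ has $d(u)=d(v)-1$.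

\medskip
\noindent\textbf{(X) Crossing}, at every $v$. The chord of $v$ crosses the chord of each neighbor, and $\lambda(x)<x<\rho(x)$ for each point $x$ of $v$. If $d(v)=0$, then $0<\lambda(b(v))$. If $d(v)>0$, then $0<a(v)<b(v)$.

\medskip
\noindent\textbf{(N) Neighbors in the previous layer}, at $v$ with $d(v)=k+1\ge1$. By (X), each neighbor $u$ with $d(u)=k$ has exactly one endpoint in $(a(v),b(v))$, and it is a point because $a(v)>0$. The vertex $v$ checks that these points are distinct and sorts them as $e_1<\dots<e_s$.
\begin{itemize}
\item[(N1)] $f(v)=e_1$, $g(v)=e_s$, $\zeta_a(v)=\lambda(e_1)$, $\zeta_b(v)=\rho(e_s)$, and $\rho(e_i)=\lambda(e_{i+1})$ for $i<s$.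
\item[(N2)] $\rho(a(v))<f(v)$ and $\lambda(b(v))>g(v)$.
\item[(N3)] $\alpha(v)$ is the number of $v'\in N(v)$ with $d(v')=k+1$ and $a(v')<f(v)<b(v')$.
\end{itemize}

An ordered pair $(v,w)$ of adjacent vertices with $d(v)=d(w)>0$ is a \emph{link} if $\zeta_b(v)=\zeta_a(w)$. Both $v$ and $w$ can recognize a link.

\medskip
\noindent\textbf{(LC) Links at a closing}, at $v$ with $d(v)>0$. Let $(v,w_1),\dots,(v,w_t)$, $t\ge0$, be the links with first vertex $v$. The numbers $y_i=a(w_i)$ are distinct; number them so that $y_1<\dots<y_t$.
\begin{itemize}
\item[(LC1)] $\mathrm{low}(v)=y_1$ if $t\ge1$, and $\mathrm{low}(v)=\bot$ if $t=0$.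
\item[(LC2)] $\tau(v)=\lambda(y_i)$ for the least $i$ with $y_i>\mathrm{prev}(v)$, and $\tau(v)=\lambda(b(v))$ if there is no such $i$.
\item[(LC3)] If $t\ge1$: $\mathrm{first}(w_1)=1$, $\mathrm{next}(w_i)=y_{i+1}$ for $i<t$, and $\mathrm{next}(w_t)>b(v)$.
\item[(LC4)] If $t\ge1$: $\rho(b(v))<f(w_1)$.
\item[(LC5)] If $t\ge1$ and $\mathrm{prev}(v)<y_t$: $\lambda(b(v))=\rho(y_t)$.
\end{itemize}

\noindent\textbf{(LO) Links at an opening}, at $w$ with $d(w)>0$. Let $(v_1,w),\dots,(v_t,w)$, $t\ge0$, be the links with second vertex $w$. The numbers $x_i=b(v_i)$ are distinct; number them so that $x_1<\dots<x_t$.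
\begin{itemize}
\item[(LO1)] $\mathrm{linked}(w)=1$ if $t\ge1$, and $\mathrm{linked}(w)=0$ if $t=0$.
\item[(LO2)] $\sigma(w)=\rho(x_i)$ for the largest $i$ with $x_i<\mathrm{next}(w)$, and $\sigma(w)=\rho(a(w))$ if there is no such $i$.
\item[(LO3)] If $t\ge1$: $\lambda(a(w))>g(v_1)$.
\end{itemize}

\noindent\textbf{(P) Owners of points}, at $u$ with $d(u)=k$, for each point $e$ of $u$. Let $C(e)$ be the set of $v\in N(u)$ with $d(v)=k+1$ and $g(v)=e$, and let $O(e)$ be the set of $w\in N(u)$ with $d(w)=k+1$ and $f(w)=e$. The closings of $C(e)$ are distinct, say $x_1<\dots<x_m$ with $x_i=b(v_i)$, and the openings of $O(e)$ are distinct, say $y_1<\dots<y_t$ with $y_i=a(w_i)$.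
\begin{itemize}
\item[(P1)] $\mathrm{prev}(v_1)=e$ if $m\geq 1$; for $1<i\le m$, $\mathrm{prev}(v_i)=x_{i-1}$ and $\rho(x_{i-1})=\tau(v_i)$.
\item[(P2)] If $m\ge1$ and $\mathrm{low}(v_i)=\bot$ for all $i$: $\rho(x_m)=\rho(e)$.
\item[(P3)] $x_i<\mathrm{low}(v_j)$ whenever $\mathrm{low}(v_i)=\bot\neq\mathrm{low}(v_j)$.
\item[(P4)] $\mathrm{first}(w_i)=1$ if and only if $i=1$; $\mathrm{next}(w_t)=e$ if $t\geq 1$; for $1\le i<t$, $\mathrm{next}(w_i)=y_{i+1}$ and $\lambda(y_{i+1})=\sigma(w_i)$.
\item[(P5)] If $t\ge1$ and $\mathrm{linked}(w_i)=0$ for all $i$: $\lambda(y_1)=\lambda(e)$.
\item[(P6)] For each $w\in O(e)$, $\alpha(w)$ is the number of $v'\in N(u)\setminus\{w\}$ with $d(v')=k+1$ and $a(v')<e<b(v')$ whose chord crosses that of $w$.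
\end{itemize}

\begin{example}\label{ex:checks}
Take the path of Section~\ref{sec:markers} with the false chords $v=(4,7)$, $w=(6,9)$. No two vertices of one layer are adjacent, so there are no links. At the root, (P1) gives $\rho(5)=\tau(u_2)$, and (LC2) at $u_2$ gives $\tau(u_2)=\lambda(8)$. Checks (LC1), (P2) and (X) give $\rho(5)=\rho(7)>7$, while (LO1), (P5) and (X) give $\lambda(8)=\lambda(6)<6$. So some vertex rejects.

For the role of $\alpha$, take the path $v\,r\,w$ with the false diagram $r=(0,3)$, $v=(1,4)$, $w=(2,5)$. The root sees that $v$ and $w$ cross but cannot see whether they are adjacent. Check (N3) forces $\alpha(w)=0$, whereas the root counts $1$ in (P6).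
\end{example}

\section{Completeness}\label{sec:complete}

\begin{proposition}\label{prop:complete}
Let $G$ be a connected circle graph, with any diagram representing it and any root. Under the honest certificates all vertices accept.
\end{proposition}

\begin{proof}
Check (D) holds for true distances, and (X) holds because the diagram represents $G$ and each marker lies strictly inside its arc. All distinctness requirements hold because the endpoints are distinct.

\emph{Check} (N) at $v\in L_{k+1}$. By Lemma~\ref{lem:cover}, $e_1<\dots<e_s$ are all the points of $E_k$ covered by $v$, and their owners lie in $L_k$. So each $(e_i,e_{i+1})$ is a level-$k$ arc, and $\rho(e_i)$ and $\lambda(e_{i+1})$ both equal its marker. The other items of (N1) and (N3) repeat (F2) and (F3). For (N2), the level-$(k+1)$ arc to the right of $a(v)$ ends at or before $f(v)\in E_{k+1}$, and the one to the left of $b(v)$ starts at or after $g(v)$.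

\emph{Links.} Since markers name the arcs of one level, $\zeta_b(v)=\zeta_a(w)$ holds if and only if $v\in C_J$ and $w\in O_J$ for one arc $J$. By Lemma~\ref{lem:arc}(c), the links are the pairs $v\in C_J$, $w\in O_J$ with $a(w)<b(v)$.

\emph{Check} (LC) at $v\in C_J$, $J=(p,q)$. The numbers $y_1<\dots<y_t$ are the openings of $O_J$ below $b(v)$, hence the $t$ smallest ones. This gives (LC1) and (LC3), since $\mathrm{next}(w_t)$ is either an opening above $b(v)$ or $q$. The points of $L_{k+1}$ in $(\mathrm{prev}(v),b(v)]$ are $b(v)$ and the $y_i$ above $\mathrm{prev}(v)$, which gives (LC2). The level-$(k+1)$ arc to the right of $b(v)$ lies in $J$ and $f(w_1)=q$, which gives (LC4). If $\mathrm{prev}(v)<y_t$, then $(y_t,b(v))$ contains no closing of $C_J$ and no opening of $O_J$, so it is a level-$(k+1)$ arc, and (LC5) holds.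

\emph{Check} (LO) at $w\in O_J$, $J=(p,q)$. The numbers $x_1<\dots<x_t$ are the closings of $C_J$ above $a(w)$, which gives (LO1). The points of $L_{k+1}$ in $[a(w),\mathrm{next}(w))$ are $a(w)$ and the $x_i$ below $\mathrm{next}(w)$, which gives (LO2). The level-$(k+1)$ arc to the left of $a(w)$ lies in $J$ and $g(v_1)=p$, which gives (LO3).

\emph{Check} (P) at $u\in L_k$ and $e$. By Lemma~\ref{lem:arc}(b), $C(e)=C_J$ for the level-$k$ arc $J$ with left end $e$, and $O(e)=O_{I}$ for the level-$k$ arc $I$ with right end $e$. The conditions on $\mathrm{prev}$, $\mathrm{first}$ and $\mathrm{next}$ are their definitions. The level-$(k+1)$ arc to the right of $x_{i-1}$ ends at the smallest point $y$ of $L_{k+1}$ in $(x_{i-1},x_i]$, so $\rho(x_{i-1})=\lambda(y)=\tau(v_i)$. The level-$(k+1)$ arc to the left of $y_{i+1}$ starts at the largest point $x$ of $L_{k+1}$ in $[y_i,y_{i+1})$, so $\lambda(y_{i+1})=\rho(x)=\sigma(w_i)$. This proves (P1) and (P4).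

Under the hypothesis of (P2), $k<K$ and $J$ is not mixed. Its heir $J'$ has left end $x_m$, so $\rho(x_m)=z(J')=z(J)=\rho(e)$. Under the hypothesis of (P5), $k<K$ and $I$ is not mixed. Its heir $I'$ has right end $y_1$, so $\lambda(y_1)=z(I')=z(I)=\lambda(e)$. In (P3), $\mathrm{low}(v_j)$ is the smallest opening of $O_J$, and $\mathrm{low}(v_i)=\bot$ says that $x_i$ lies below all these openings. In (P6), every $v'\in L_{k+1}$ that covers $e$ is adjacent to $u$ by Lemma~\ref{lem:cover}, and crossing $w$ means being adjacent to $w$; since $e=f(w)$, the count is $\alpha(w)$.
\end{proof}

\section{Soundness}\label{sec:sound}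

Throughout this section $G$ is an arbitrary connected graph with an assignment of certificates under which all vertices accept. All symbols $d,a,b,\lambda,\rho,f,g,\dots$ denote the claimed fields. We prove that the claimed chords represent $G$.

By (D) and connectivity, all vertices have the same root field. A vertex with the smallest value of $d$ has $d=0$, and any vertex with $d=0$ has the root field as its identifier; identifiers are distinct, so exactly one vertex $r$ has $d=0$. This is the only use of identifiers in the scheme. Since $d$ changes by at most $1$ along an edge, $d(v)\le \mathrm{dist}(v,r)$; following neighbors with decreasing $d$ from $v$ leads to $r$ in $d(v)$ steps, so $\mathrm{dist}(v,r)\le d(v)$. Thus $d$ is the distance to $r$. We define $L_k$, $A_k$, $K$, points, $E_k$, arcs and covering as in Section~\ref{sec:layers}, from the claimed chords. By (X), all points are positive.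

We prove the following statement $S_k$ by induction on $k$.
\begin{itemize}
\item[(S1)] The points of the vertices of $A_k$ are pairwise distinct.
\item[(S2)] Two vertices of $A_k$ are adjacent if and only if their chords cross.
\item[(S3)] Let $J=(p,q)$ be a level-$k$ arc. If $p$ is a point of a vertex of $L_k$, then $\rho(p)\in J$. If $q$ is a point of a vertex of $L_k$, then $\lambda(q)\in J$. If both hold, then $\rho(p)=\lambda(q)$.
\end{itemize}
Parts (S1) and (S2) are the goal, and (S3) is what carries the induction: it says that the two owners of an arc agree on a number inside it. The level-$0$ arcs are $(0,b(r))$ and $(b(r),\infty)$, so $S_0$ follows from (X). From now on we assume $S_k$ and $L_{k+1}\neq\emptyset$, and we prove $S_{k+1}$. By (S1), each point of $E_k$ has a unique owner in $A_k$.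

\subsection*{Assigning the new chords to arcs}
For $v\in L_{k+1}$ let $e_1<\dots<e_s$ be as in (N); $s\ge1$ by (D). By (N1), $f(v)=e_1$ and $g(v)=e_s$ are points of $E_k$. For a level-$k$ arc $J=(p,q)$ define $C_J$ and $O_J$ by the same formulas as in Section~\ref{sec:layers}, with the claimed $f$ and $g$. Each vertex of $L_{k+1}$ belongs to exactly one set $C_J$ and exactly one set $O_J$, and $C_J\cap O_J=\emptyset$ because $f(v)\le g(v)$ and $p<q$. We do not yet know that the closings of $C_J$ and the openings of $O_J$ lie in $J$.

\begin{lemma}\label{lem:names}
\begin{itemize}
\item[(a)] For $v\in L_{k+1}$, the points $e_1,\dots,e_s$ are consecutive in $E_k$.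
\item[(b)] Let $J=(p,q)$ be a level-$k$ arc. If $C_J\neq\emptyset$, then $p$ is a point, its owner $u_p$ lies in $L_k$, and $C_J$ is the set $C(p)$ examined by $u_p$ in \textup{(P)}. If $O_J\ne\emptyset$, then $q$ is a point, its owner $u_q$ lies in $L_k$, and $O_J$ is the set $O(q)$ examined by $u_q$.
\item[(c)] The links between vertices of $L_{k+1}$ are exactly the pairs $(v,w)$ of adjacent vertices with $v\in C_J$ and $w\in O_J$ for some level-$k$ arc $J$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The owners of the $e_i$ lie in $L_k$. By (S3), $\rho(e_i)$ lies in the level-$k$ arc with left end $e_i$, and $\lambda(e_{i+1})$ lies in the one with right end $e_{i+1}$. The two numbers are equal by (N1), so the two arcs coincide.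

(b) If $v\in C_J$, then $p=g(v)$ is a point of a neighbor of $v$ in $L_k$, and this neighbor is the unique owner of $p$. So $u_p\in L_k$ and $C_J\subseteq C(p)$; the reverse inclusion is the definition of $C_J$. The same argument with $f$ in place of $g$ treats $O_J$.

(c) Let $v\in C_J$ with $J=(p,q)$ and $w\in O_I$ with $I=(p',q')$. By (N1) and (S3), $\zeta_b(v)=\rho(p)\in J$ and $\zeta_a(w)=\lambda(q')\in I$. If these numbers are equal, then $I=J$. If $I=J$, both ends have owners in $L_k$ by (b), and the numbers are equal by the last part of (S3).
\end{proof}

A link as in (c) is called a \emph{link in $J$}. The next lemma is the analogue of Lemma~\ref{lem:arc} for claimed chords. The marker does the work when there is no link in $J$, and the list of openings does it otherwise.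

\begin{lemma}\label{lem:inside}
Let $J=(p,q)$ be a level-$k$ arc. The numbers $b(v)$, $v\in C_J$, and $a(w)$, $w\in O_J$, lie in $J$ and are pairwise distinct. For $v\in C_J$ and $w\in O_J$, the pair $(v,w)$ is a link if and only if $a(w)<b(v)$.
\end{lemma}

\begin{proof}
The points $e_i$ in (N) lie between the endpoints of the vertex that sorts them, so $b(v)>g(v)=p$ for $v\in C_J$ and $a(w)<f(w)=q$ for $w\in O_J$. By Lemma~\ref{lem:names}(b) and (P), the closings of $C_J$ are distinct and the openings of $O_J$ are distinct. If $(v,w)$ is a link, the two chords cross by (X), so $a(w)<b(v)$.

\emph{Case 1: there is no link in $J$.} By (LC1) and (LO1), $\mathrm{low}(v)=\bot$ for $v\in C_J$ and $\mathrm{linked}(w)=0$ for $w\in O_J$. If $C_J\ne\emptyset$ and $x$ is its largest closing, then (X), (P2) at $u_p$ and (S3) give $x<\rho(x)=\rho(p)<q$. If $O_J\neq\emptyset$ and $y$ is its smallest opening, then (X), (P5) at $u_q$ and (S3) give $y>\lambda(y)=\lambda(q)>p$. If both sets are nonempty, then $\rho(p)=\lambda(q)$ by (S3), so $x<y$ and all closings lie strictly below all openings.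

\emph{Case 2: there is a link in $J$.} Let $v\in C_J$ have links to $w_1,\dots,w_t$ with $t\ge1$, numbered as in (LC); all $w_i$ lie in $O_J$. By (P4) at $u_q$, exactly one vertex of $O_J$ has $\mathrm{first}=1$, namely the one with the smallest opening, and $\mathrm{next}(w)$ is the opening of $O_J$ that follows $a(w)$, or $q$ if there is none. So (LC3) says that $y_1$ is the smallest opening of $O_J$, that $y_{i+1}$ follows $y_i$ (the value $q$ is excluded since $y_{i+1}<q$), and that every opening after $y_t$ exceeds $b(v)$. Hence $v$ is linked exactly to those $w\in O_J$ with $a(w)<b(v)$, and no opening of $O_J$ equals $b(v)$. By (X) and (LC4), $b(v)<\rho(b(v))<f(w_1)=q$. The vertex $w_1$ has a link, so (X) and (LO3) at $w_1$ give $y_1>\lambda(y_1)>p$, because the first vertex of every link into $w_1$ lies in $C_J$. Thus all openings of $O_J$ lie in $J$. Finally let $v'\in C_J$ have no link. Then $\mathrm{low}(v')=\bot$ and $\mathrm{low}(v)=y_1$ by (LC1), so (P3) at $u_p$ gives $b(v')<y_1<q$. So $b(v')$ lies in $J$, strictly below all openings of $O_J$.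
\end{proof}

\subsection*{Proof of (S1) for $k+1$}
By Lemma~\ref{lem:inside}, every point of a vertex of $L_{k+1}$ lies in an open level-$k$ arc, so it is not in $E_k$. Points in different arcs differ. The points of $L_{k+1}$ in one arc $J$ are the closings of $C_J$ and the openings of $O_J$, which are pairwise distinct.

\subsection*{Proof of (S2) for $k+1$}
Adjacent vertices cross by (X), and pairs inside $A_k$ are covered by $S_k$. So we must show that a vertex $v\in L_{k+1}$ is adjacent to every vertex of $A_{k+1}$ that crosses it.

By Lemma~\ref{lem:inside}, $a(v)$ lies in the arc with right end $e_1$ and $b(v)$ in the arc with left end $e_s$. By Lemma~\ref{lem:names}(a), the points of $E_k$ covered by $v$ are exactly $e_1,\dots,e_s$, and their owners are neighbors of $v$. We record this: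
\begin{equation}\label{eq:star}
\text{if } v\in L_{k+1} \text{ covers a point of } u\in A_k, \text{ then } u\in N(v).
\end{equation}
If $u\in A_k$ crosses $v$, then $u$ has an endpoint in $(a(v),b(v))$. This endpoint is not $0$, so it is a point, and $u$ is adjacent to $v$ by \eqref{eq:star}.

Now let $v,w\in L_{k+1}$ cross, say $a(v)<a(w)<b(v)<b(w)$. Suppose first that no point of $E_k$ lies in $(a(w),b(v))$. Then $a(w)$ and $b(v)$ lie in one level-$k$ arc $J$, so $w\in O_J$ and $v\in C_J$, and $(v,w)$ is a link by Lemma~\ref{lem:inside}. In particular $v$ and $w$ are adjacent.

Suppose next that some point of $E_k$ lies in $(a(w),b(v))$. The first point of $E_k$ after $a(w)$ is $e=f(w)$, so $a(w)<e<b(v)$ and $v$ covers $e$. Let $u\in L_k$ be the owner of $e$; then $w\in O(e)$. Let $X$ be the set of neighbors of $w$ in $L_{k+1}$ that cover $e$, and let $Y$ be the set of vertices of $N(u)\cap L_{k+1}$ other than $w$ that cover $e$ and cross $w$. Checks (N3) at $w$ and (P6) at $u$ give $|X|=\alpha(w)=|Y|$. Each member of $X$ crosses $w$ by (X) and is adjacent to $u$ by \eqref{eq:star}, so $X\subseteq Y$ and therefore $X=Y$. The vertex $v$ lies in $Y$ by \eqref{eq:star}. Hence $v\in X$,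 and $v$ is adjacent to $w$.

\subsection*{Proof of (S3) for $k+1$}
We first note that the auxiliary fields have their intended values. Let $J=(p,q)$ be a level-$k$ arc. By (P1), for $v\in C_J$ the field $\mathrm{prev}(v)$ is the previous closing of $C_J$, or $p$; by (P4), for $w\in O_J$ the field $\mathrm{next}(w)$ is the next opening of $O_J$, or $q$. By Lemma~\ref{lem:inside}, the $y_i$ in (LC) at $v$ are all openings of $O_J$ below $b(v)$, and the $x_i$ in (LO) at $w$ are all closings of $C_J$ above $a(w)$. So (LC2) and (LO2) say:
\begin{align}
\tau(v)&=\lambda(y) \text{ for the smallest point } y \text{ of } L_{k+1} \text{ in } (\mathrm{prev}(v),b(v)],\label{eq:tau}\\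
\sigma(w)&=\rho(x) \text{ for the largest point } x \text{ of } L_{k+1} \text{ in } [a(w),\mathrm{next}(w)).\label{eq:sigma}
\end{align}

Let $(s,t)$ be a level-$(k+1)$ arc with at least one end a point of $L_{k+1}$, and let $J=(p,q)$ be the level-$k$ arc that contains it. An end that is not a point of $L_{k+1}$ is an end of $J$. This leaves three cases.

\emph{Case A: $s=p$ and $t$ is a point of $L_{k+1}$.} Since $\lambda(t)<t$ by (X), we need $\lambda(t)>p$. If $t=b(v)$, then $v\in C_J$ and (N2) gives $\lambda(t)>g(v)=p$. If $t=a(w)$ and $w$ has a link, (LO3) gives $\lambda(t)>g(v_1)=p$. If $t=a(w)$ and $w$ has no link, then no closing of $C_J$ lies above $t$, and none lies below $t$ because $(p,t)$ is an arc. So $C_J=\emptyset$, there is no link in $J$, and $t$ is the smallest opening of $O_J$. Then (LO1), (P5) and (S3) give $\lambda(t)=\lambda(q)>p$.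

\emph{Case B: $t=q$ and $s$ is a point of $L_{k+1}$.} Since $\rho(s)>s$ by (X), we need $\rho(s)<q$. If $s=a(w)$, then $w\in O_J$ and (N2) gives $\rho(s)<f(w)=q$. If $s=b(v)$ and $v$ has a link, (LC4) gives $\rho(s)<f(w_1)=q$. If $s=b(v)$ and $v$ has no link, then no opening of $O_J$ lies below $s$, and none lies above $s$ because $(s,q)$ is an arc. So $O_J=\emptyset$, there is no link in $J$, and $s$ is the largest closing of $C_J$. Then (LC1), (P2) and (S3) give $\rho(s)=\rho(p)<q$.

\emph{Case C: $s$ and $t$ are both points of $L_{k+1}$.} It suffices to prove $\rho(s)=\lambda(t)$, because (X) then gives $s<\rho(s)=\lambda(t)<t$.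
\begin{itemize}
\item[(C1)] \emph{$s$ is a closing of $C_J$, but not the largest.} Let $b(v')$ be the next closing, so $\mathrm{prev}(v')=s$. The smallest point of $L_{k+1}$ in $(s,b(v')]$ is $t$. By (P1) and \eqref{eq:tau}, $\rho(s)=\tau(v')=\lambda(t)$.
\item[(C2)] \emph{$t$ is an opening of $O_J$, but not the smallest.} Let $a(w')$ be the previous opening, so $\mathrm{next}(w')=t$. The largest point of $L_{k+1}$ in $[a(w'),t)$ is $s$. By (P4) and \eqref{eq:sigma}, $\lambda(t)=\sigma(w')=\rho(s)$.
\item[(C3)] \emph{$s=a(w)$ is an opening and $t=b(v)$ is a closing.} Then $(v,w)$ is a link, $s$ is the largest opening below $b(v)$, and $\mathrm{prev}(v)<s$. By (LC5), $\lambda(t)=\rho(s)$.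
\item[(C4)] \emph{$s$ is the largest closing of $C_J$ and $t$ is the smallest opening of $O_J$.} Then all closings lie below all openings, so there is no link in $J$. This is the case of inheritance: (P2) at $u_p$, (S3) for $J$, and (P5) at $u_q$ give $\rho(s)=\rho(p)=\lambda(q)=\lambda(t)$.
\end{itemize}
These cases are exhaustive. Two closings fall under (C1), two openings under (C2), an opening followed by a closing under (C3), and a closing followed by an opening under (C1), (C2) or (C4). This proves (S3) for $k+1$, and with it $S_{k+1}$.

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
The honest certificates have $O(\log n)$ bits and contain the diagram, and by Proposition~\ref{prop:complete} they are accepted for every diagram representing $G$ and every root. Conversely, suppose that all vertices of a connected graph $G$ accept. Then $S_K$ holds and $A_K=V(G)$. By (S1), and since $a(r)=0$ is smaller than all points, the claimed chords have distinct endpoints; by (S2), they cross exactly when the vertices are adjacent. So the diagram written in the certificates represents $G$, and $G$ is a circle graph.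
\end{proof}

\section{The lower bound}\label{sec:lower}

If certificates are short, two far-apart edges of a long path carry the same pair of certificates. Exchanging the ends of these two edges changes no vertex's input but cuts a cycle out of the path. A cycle alone does not leave the class (Figure~\ref{fig:five} represents the $5$-cycle), so we add a vertex adjacent to the whole path. It keeps the graph connected and turns the cycle into a forbidden subgraph.

The \emph{fan} $F_N$ consists of a path $v_1\dots v_N$ and a \emph{hub} $u$ adjacent to all $v_i$. The \emph{wheel} $W_k$ consists of a cycle $C_k$, the \emph{rim}, and a hub adjacent to all rim vertices. If the hub is the chord $(0,h)$, every other chord $(a,b)$ satisfies $0<a<h<b$, so two such chords $(a,b)$, $(a',b')$ cross if $(a-a')(b-b')>0$, and one is nested in the other if $(a-a')(b-b')<0$.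

\begin{lemma}\label{lem:fan}
Every fan is a circle graph.
\end{lemma}

\begin{proof}
Let $u=(0,N+3)$, and let $v_i$ have $a_i=i+(-1)^i+1$ and $b_i=2N+6-i+(-1)^i$. Then $1\le a_i\le N+2$ and $b_i\ge N+5$, so every $v_i$ crosses $u$. If $i\ne j$ have the same parity, then $(a_i-a_j)(b_i-b_j)=-(i-j)^2<0$. If $i$ is odd and $j$ is even, then $(a_i-a_j)(b_i-b_j)=(i-j-2)(j-i-2)=4-(i-j)^2$, which is nonzero because $i-j$ is odd, and positive if and only if $|i-j|=1$. So the endpoints are distinct, and $v_i$, $v_j$ cross if and only if $|i-j|=1$.
\end{proof}

\begin{lemma}\label{lem:wheel}
For $k\ge5$, no circle graph contains $W_k$ as an induced subgraph.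
\end{lemma}

\begin{proof}
Deleting chords from a diagram represents an induced subgraph, so it suffices to show that $W_k$ is not a circle graph. Suppose that it is, and number a diagram with the hub as root. Of any two nonadjacent rim vertices, one is nested in the other. Fix a rim vertex $v$. If $y$ is nested in $v$ and $v$ is nested in $x$, then $y$ is nested in $x$, so $x$ and $y$ are not adjacent. The rim vertices other than $v$ and its two neighbors induce a path, so no edge of this path joins a vertex nested in $v$ to a vertex in which $v$ is nested. Hence either all of them are nested in $v$, and we call $v$ outer, or $v$ is nested in all of them, and we call $v$ inner. Every edge of the complement $\overline{C_k}$ joins an outer vertex to an inner one, so $\overline{C_k}$ is bipartite. But $\overline{C_5}$ is a $5$-cycle, and for $k\ge6$ the first, third and fifth vertices of the rim form a triangle in $\overline{C_k}$.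
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $N=n-1$, so that $F_N$ is an $n$-vertex circle graph by Lemma~\ref{lem:fan}. Fix a scheme, any identifiers on $F_N$, and certificates $c(\cdot)$ of at most $s$ bits under which all vertices accept. There are $2^{s+1}-1$ bit strings of length at most $s$, hence $(2^{s+1}-1)^2$ ordered pairs of them, and there are $\lceil (N-1)/5\rceil$ indices $i\equiv1\pmod5$ with $1\le i\le N-1$.

Suppose that $(2^{s+1}-1)^2<\lceil (N-1)/5\rceil$. Then two such indices $i<j$ satisfy $c(v_i)=c(v_j)$ and $c(v_{i+1})=c(v_{j+1})$, and $j-i\ge5$. Replace the edges $v_iv_{i+1}$ and $v_jv_{j+1}$ by $v_iv_{j+1}$ and $v_jv_{i+1}$, keeping all identifiers and certificates. The new graph $G'$ has $n$ vertices and is connected through $u$. The vertex $v_i$ now sees $c(v_{j+1})=c(v_{i+1})$, the vertex $v_{j+1}$ sees $c(v_i)=c(v_j)$, the vertex $v_j$ sees $c(v_{i+1})=c(v_{j+1})$, and the vertex $v_{i+1}$ sees $c(v_j)=c(v_i)$; nothing else changes. So every vertex has the same input as in $F_N$ and accepts. But $v_{i+1}v_{i+2}\cdots v_j$ is an induced cycle of length $j-i\ge5$ in $G'$, and together with $u$ it induces a wheel. By Lemma~\ref{lem:wheel},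 $G'$ is not a circle graph, which contradicts soundness.

Therefore $2^{2(s+1)}\ge (N-1)/5=(n-2)/5$, that is, $s\ge\frac12\log_2\frac{n-2}{5}-1$. The graph $G'$ has the same identifiers and the same number of vertices as $F_N$, so the argument does not depend on the range of identifiers and remains valid if $n$ is known to all vertices. With Theorem~\ref{thm:upper}, the local complexity of circle graphs is $\Theta(\log n)$.
\end{proof}

\begin{remark}
The proof uses circle graphs only through Lemmas~\ref{lem:fan} and~\ref{lem:wheel}. The same lower bound therefore holds for every class that contains all fans and whose members have no induced wheel $W_k$ with $k\ge5$.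
\end{remark}

\begin{thebibliography}{1}
\bibitem{DELMR}
Oscar Defrain, Louis Esperet, Aur\'elie Lagoutte, Pat Morin, Jean-Florent Raymond,
\emph{Local certification of geometric graph classes},
arXiv:2311.16953 (2023).
\end{thebibliography}
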